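\title{Gaps in the dimensions of maximal tori in automorphism groups of affine varieties}

\begin{abstract}
Let $\mathbb{K}$ be an algebraically closed field of characteristic zero. We construct a smooth affine threefold $V$ over $\mathbb{K}$ such that the automorphism group of $V\times\mathbb{K}^4$ contains maximal tori of dimensions $2$ and $4$, but none of dimension $3$. Thus the set of dimensions of maximal tori in the automorphism group of an irreducible affine variety can have a gap. More generally, for $n\ge 4$ the group $\operatorname{Aut}(V\times\mathbb{K}^n)$ has maximal tori of every dimension $n-2j$ with $0\le j\le n/4$ and none of dimension $n-1$. The proof relates maximal tori to decompositions of the trivial vector bundle on $V$ into indecomposable summands, controls these decompositions by Chern classes, and linearizes tori of dimension $n-1$ acting on $V\times\mathbb{K}^n$ along the fibers.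
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{K}$ be an algebraically closed field of characteristic zero, let $X$ be an irreducible affine variety over $\mathbb{K}$, and let $\operatorname{Aut}(X)$ be its group of regular automorphisms. A \emph{torus} in $\operatorname{Aut}(X)$ is a subgroup that comes from an effective regular action of an algebraic torus $(\mathbb{K}^*)^d$ on $X$. The number $d\ge 0$ is its \emph{dimension}, and $d=0$ gives the trivial subgroup. A torus is \emph{maximal} if it is not properly contained in another torus in $\operatorname{Aut}(X)$. We write $S(X)\subseteq\mathbb{Z}_{\ge 0}$ for the set of dimensions of maximal tori in $\operatorname{Aut}(X)$.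

In a linear algebraic group all maximal tori are conjugate, so the analogous set consists of one number, the rank. That theorem does not apply to $\operatorname{Aut}(X)$: already $\operatorname{Aut}(\mathbb{K}^2)$ contains the maps $(x,y)\mapsto(x,y+f(x))$ for all polynomials $f$, a family of unbounded dimension. The set $S(X)$ is the coarsest measure of how far conjugacy of maximal tori fails. The following facts are known.
\begin{itemize}
\item[(i)] A torus acting effectively on $X$ has dimension at most $\dim X$.
\item[(ii)] For all $1\le r<n$ there are $n$-dimensional irreducible affine varieties $X$ with $S(X)=\{1,2,\dots,r\}$.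
\item[(iii)] For all $0\le r\le n$ there are $n$-dimensional irreducible affine varieties with a unique maximal torus, of dimension $r$.
\item[(iv)] By a result of Bia\l ynicki-Birula, $\operatorname{Aut}(\mathbb{K}^n)$ contains no maximal torus of dimension $n-1$.
\end{itemize}
The sets in (ii) and (iii) are intervals, and one may guess that $S(X)$ is always an interval. Fact (iv) points the other way. The standard torus gives $n\in S(\mathbb{K}^n)$, and $n-1$ is missing. For $n=2$ this gives $S(\mathbb{K}^2)=\{2\}$, because the trivial torus is not maximal, but in general any maximal torus of dimension at most $n-2$ in $\operatorname{Aut}(\mathbb{K}^n)$ would produce a gap. We consider the following question of Gaifullin and Petrov \cite{GP}.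

\medskip
\noindent\textbf{Question.} \emph{Is there an irreducible affine variety $X$ over $\mathbb{K}$ and integers $d_1<d_2<d_3$ with $d_1,d_3\in S(X)$ and $d_2\notin S(X)$?}
\medskip

The answer is yes, and the example is a trivial family of affine spaces over a suitable base. Let $B=\mathbb{A}^1_{\mathbb{K}}\setminus\{0,1\}$ with coordinate $s$, let $R=\mathcal{O}(B)$, and put $a=s$ and $b=s-1$; these are units of $R$. With homogeneous coordinates $(x:y:z:w)$ on $\mathbb{P}^3$ and $q=x^2-ay^2$, define
\begin{equation}\label{eq:V}
\mathcal{Q}=\{x^2-ay^2=z^2-bw^2\}\subset\mathbb{P}^3\times B,\qquad V=\mathcal{Q}\setminus\{q=0\},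
\end{equation}
and put $C=\mathcal{O}(V)$ and $X_n=V\times\mathbb{K}^n$.

\begin{theorem}\label{thm:gap}
The variety $X_4$ is smooth, affine and irreducible of dimension $7$, and $2,4\in S(X_4)$, $3\notin S(X_4)$. Hence $S(X_4)$ has a gap.
\end{theorem}

This is the first case of a statement about all $X_n$ with $n\ge4$. Call a torus $T\subset\operatorname{Aut}(X_n)$ \emph{contracting} if some one-parameter subgroup of $T$ has only non-negative weights on $\mathcal{O}(X_n)$ and has ring of invariants exactly $C$. The scalar action of $\mathbb{K}^*$ on the factor $\mathbb{K}^n$ is the basic example.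

\begin{theorem}\label{thm:main}
Let $n\ge 4$ and $S=S(X_n)$.
\begin{itemize}
\item[(a)] We have $S\subseteq\{1,\dots,n\}$, $n\in S$, $n-1\notin S$, and $n-2j\in S$ for all integers $0\le j\le n/4$. In particular, for every $c\ge 4$ there is a smooth affine variety $X$ with $c=\max S(X)$, $c-1\notin S(X)$ and $c-2\in S(X)$.
\item[(b)] The dimensions of the contracting maximal tori in $\operatorname{Aut}(X_n)$ are exactly the numbers $n-2j$ with $0\le j\le n/4$.
\end{itemize}
\end{theorem}

For $n=4$ the theorem gives $\{2,4\}\subseteq S(X_4)\subseteq\{1,2,4\}$. We do not decide whether $1\in S(X_4)$; by part (b), a maximal torus of dimension $1$ could not be contracting. The gap at $3$ does not depend on this point.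

The paper is organized as follows. Section~\ref{sec:prelim} recalls the tools. Section~\ref{sec:split} attaches a torus to each decomposition of the trivial bundle on a base $V$ and shows, in the case $n=4$, which properties of $V$ produce a gap among such tori. Section~\ref{sec:V} verifies these properties for the threefold \eqref{eq:V}. Section~\ref{sec:lin} proves that every torus of dimension $n-1$ acting on $V\times\mathbb{K}^n$ along the fibers comes from a decomposition of the trivial bundle; this is a version of (iv) over a base. Section~\ref{sec:proofs} assembles the proofs.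

\section{Tori, modules and Chern classes}\label{sec:prelim}

All bundles are algebraic, and a vector bundle on an affine scheme is identified with its module of sections, a finitely generated projective module. For a prime $\mathfrak{p}$ of a ring $C$ we write $\kappa(\mathfrak{p})$ for the residue field and $\overline{\kappa(\mathfrak{p})}$ for its algebraic closure.

\subsection{Tori and gradings}

In this subsection $\Omega$ is any algebraically closed field of characteristic zero; later $\Omega$ will be $\mathbb{K}$ or a field $\overline{\kappa(\mathfrak{p})}$. Let $T$ be a torus over $\Omega$ with character lattice $M\cong\mathbb{Z}^{\dim T}$. A regular action of $T$ on an affine variety $X$ is the same as a grading $\mathcal{O}(X)=\bigoplus_{\chi\in M}\mathcal{O}(X)_\chi$, where $\mathcal{O}(X)_\chi$ consists of the functions $f$ with $f(t\xi)=\chi(t)f(\xi)$. The \emph{weights} are the $\chi$ with $\mathcal{O}(X)_\chi\ne0$. If $M'\subseteq M$ is the subgroup they generate, the kernel of the action is $\operatorname{Hom}(M/M',\Omega^*)$. In characteristic zero this group is trivial only if $M'=M$, so the action is effective if and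 only if the weights generate $M$. A one-parameter subgroup of $T$ is an element $\lambda\in\operatorname{Hom}(M,\mathbb{Z})$; it acts on $\mathcal{O}(X)_\chi$ with weight $\langle\chi,\lambda\rangle$, which we call the \emph{$\lambda$-degree}.

Maximality is defined by inclusion of abstract subgroups. The first lemma shows that such an inclusion respects the algebraic structure.

\begin{lemma}\label{lem:incl}
Let $X$ be an affine variety over $\Omega$ and let $T\subseteq T'$ be tori in $\operatorname{Aut}(X)$. Then the inclusion is a morphism of algebraic groups onto a closed subgroup of $T'$. In particular, $T'$-homogeneous functions are $T$-homogeneous, and $T\subsetneq T'$ holds if and only if $\dim T<\dim T'$.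
\end{lemma}

\begin{proof}
Let $W$ be the span of finitely many $T'$-homogeneous functions that generate $\mathcal{O}(X)$. The homomorphism $T'\to GL(W)$ is injective, hence a closed embedding in characteristic zero. The space $W$ is stable under $T$ because $T\subseteq T'$, and $T\to GL(W)$ is an injective morphism of algebraic groups with image in $T'$. The image is a closed subgroup of dimension $\dim T$. Since $T'$ is irreducible, the image equals $T'$ exactly when the dimensions agree.
\end{proof}

We use fact (iv) of the introduction over the field $\Omega$, in the following form.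

\begin{lemma}\label{lem:BB}
Let $n\ge2$ and let a torus $T$ of dimension $n-1$ act effectively on $\mathbb{A}^n_\Omega$. Then $\mathcal{O}(\mathbb{A}^n_\Omega)=\Omega[y_1,\dots,y_n]$ with $T$-homogeneous $y_1,\dots,y_n$.
\end{lemma}

\begin{proof}
By the result of Bia\l ynicki-Birula, $T$ is properly contained in a torus $T'$, and $\dim T'=n$ by Lemma~\ref{lem:incl} and fact (i). Choose nonzero homogeneous functions whose weights generate the character lattice of $T'$. A point where none of them vanishes has trivial stabilizer, so its orbit is open and isomorphic to $T'$. Thus $\mathbb{A}^n_\Omega$ is a smooth affine toric variety for $T'$, and such a variety is equivariantly isomorphic to $\mathbb{A}^r\times\mathbb{G}_m^{n-r}$ with homogeneous coordinates. There are no nonconstant units on $\mathbb{A}^n_\Omega$, so $r=n$. The coordinates are $T$-homogeneous by Lemma~\ref{lem:incl}.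
\end{proof}

\subsection{Projective modules}

We use three facts.
\begin{itemize}
\item[(M1)] (Kaplansky) A projective module over a local ring is free, whether or not it is finitely generated.
\item[(M2)] (Serre) If $C$ is a finitely generated $\mathbb{K}$-domain, a finitely generated projective $C$-module of rank greater than $\dim C$ has a free direct summand of rank one.
\item[(M3)] Let $A=C[x_1,\dots,x_n]$ and let $I\subset A$ be an ideal such that $C\to A/I$ is an isomorphism. Then $I/I^2\cong C^n$. Indeed, if $e_i\in C$ is the class of $x_i$, then $I=(x_1-e_1,\dots,x_n-e_n)$, and the classes of the $x_i-e_i$ form a basis of $I/I^2$.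
\end{itemize}
A nonzero module is \emph{indecomposable} if it is not a direct sum of two nonzero submodules. Over a domain, every projective module of rank one is indecomposable, and every finitely generated projective module is a finite direct sum of indecomposable ones, by induction on the rank.

\subsection{Chow groups and Chern classes}

For a scheme $Z$ of finite type over a field $\kappa$, let $CH_i(Z)$ be the group of $i$-dimensional cycles modulo rational equivalence. If $Z$ is smooth and irreducible of dimension $d$, put $CH^i(Z)=CH_{d-i}(Z)$; then $CH^*(Z)$ is a graded ring and $CH^1(Z)=\operatorname{Pic}(Z)$.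
\begin{itemize}
\item[(C1)] \emph{Localization.} For $Z'\subseteq Z$ closed, $CH_i(Z')\to CH_i(Z)\to CH_i(Z\setminus Z')\to0$ is exact.
\item[(C2)] \emph{Zero-cycles.} For $d\ge1$ we have $CH_0(\mathbb{A}^d_\kappa)=0$, hence $CH_0(U)=0$ for every open $U\subseteq\mathbb{A}^d_\kappa$. If $Z$ is projective, the degree $CH_0(Z)\to\mathbb{Z}$, which sends a closed point $\xi$ to $[\kappa(\xi):\kappa]$, is well defined and unchanged by extension of the ground field.
\item[(C3)] \emph{Generic fiber.} Let $Z$ be a smooth variety over $\mathbb{K}$ with a dominant morphism to a smooth curve $B$ with function field $k$. Then the restriction $CH^i(Z)\to CH^i(Z_k)$ is surjective, and its kernel is generated by the classes of subvarieties contained in closed fibers. This follows from (C1) by shrinking $B$.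
\item[(C4)] \emph{Chern classes.} A vector bundle $E$ on a smooth $Z$ has a total Chern class $c(E)=1+c_1(E)+c_2(E)+\cdots$ with $c_i(E)\in CH^i(Z)$ and $c_i(E)=0$ for $i>\operatorname{rank}E$. It is compatible with pullback, $c_1(E)$ is the class of $\det E$, $c(\mathcal{O})=1$, and $c(E)=c(E')c(E'')$ for an exact sequence $0\to E'\to E\to E''\to0$ (Whitney's formula). So a bundle of rank $r$ with a nowhere vanishing section has $c_r=0$.
\item[(C5)] \emph{Homotopy invariance.} If $Z'\to Z$ is the total space of a vector bundle over a smooth variety, then $\operatorname{Pic}(Z)\to\operatorname{Pic}(Z')$ is bijective.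
\end{itemize}
On affine threefolds Chern classes control vector bundles very tightly.

\begin{theorem}[Asok--Fasel \cite{AF}]\label{thm:AF}
On a smooth affine threefold over an algebraically closed field of characteristic different from $2$, a vector bundle of rank $2$ is determined up to isomorphism by $(c_1,c_2)\in\operatorname{Pic}\times CH^2$.
\end{theorem}

\begin{theorem}[Mohan Kumar--Murthy \cite{MKM}, Murthy \cite{Mu}]\label{thm:MKM}
On a smooth affine threefold over an algebraically closed field, a vector bundle of rank $3$ with $c_3=0$ has a trivial direct summand of rank one.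
\end{theorem}

Theorem~\ref{thm:MKM} is used only for Theorem~\ref{thm:main}(b).

\section{Tori from splittings of the trivial bundle}\label{sec:split}

In this section $C$ is any finitely generated $\mathbb{K}$-domain, $V=\operatorname{Spec}C$, and $A=C[x_1,\dots,x_n]=\mathcal{O}(V\times\mathbb{K}^n)$. A \emph{splitting} of $A$ consists of nonzero finitely generated projective $C$-modules $G_1,\dots,G_r$ and an isomorphism of $C$-algebras
\[
A\cong\operatorname{Sym}_C(P),\qquad P=G_1\oplus\dots\oplus G_r .
\]
By (M3), applied to the ideal $\operatorname{Sym}^{>0}$, the module $P$ is then free of rank $n$. Conversely, each isomorphism $G_1\oplus\dots\oplus G_r\cong C^n$ gives a splitting. The \emph{torus of the splitting} is $D=(\mathbb{K}^*)^r$, where $(t_1,\dots,t_r)$ acts trivially on $C$ and multiplies $G_i$ by $t_i$. Its weights include the standard basis of $\mathbb{Z}^r$, so it acts effectively.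

\begin{lemma}\label{lem:split}
Let $D$ be the torus of a splitting $A\cong\operatorname{Sym}_C(G_1\oplus\dots\oplus G_r)$.
\begin{itemize}
\item[(a)] If a torus $T$ acts on $A$ by $C$-automorphisms and acts on each $G_i$ by a character, then $T\subseteq D$.
\item[(b)] Suppose that every torus in $\operatorname{Aut}(V\times\mathbb{K}^n)$ acts on $A$ by $C$-automorphisms. Then $D$ is maximal if and only if all $G_i$ are indecomposable.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $T$ acts on $G_i$ by $\chi_i$, then $t\in T$ and $(\chi_1(t),\dots,\chi_r(t))\in D$ agree on $C$ and on $P$, and these generate $A$.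

(b) If $G_i=G'\oplus G''$ with nonzero summands, then by (a) $D$ lies in the torus of the finer splitting, which has dimension $r+1$. Conversely, let all $G_i$ be indecomposable and let $T'\supseteq D$ be a torus. Since $T'$ is commutative, it preserves every weight space of every subgroup of $D$. The diagonal $\mathbb{K}^*\subseteq D$ acts on $\operatorname{Sym}^d(P)$ with weight $d$, so $T'$ preserves $P=\operatorname{Sym}^1(P)$. The weight spaces of $D$ in $P$ are the $G_i$, so $T'$ preserves each $G_i$. By hypothesis $T'$ acts $C$-linearly, so its weight spaces in $G_i$ are $C$-submodules, and $G_i$ is their direct sum. As $G_i$ is indecomposable, $T'$ acts on $G_i$ by a single character, and $T'\subseteq D$ by (a).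
\end{proof}

The hypothesis in (b) is needed: for $V=\mathbb{A}^1$ the standard torus of the factor $\mathbb{K}^n$ is properly contained in the standard torus of $V\times\mathbb{K}^n=\mathbb{K}^{n+1}$.

\subsection*{The case $n=4$}

Assume the hypothesis of Lemma~\ref{lem:split}(b) and look only at tori of splittings. A maximal one of dimension $r$ is a way to write $\mathcal{O}_V^4$ as a sum of $r$ indecomposable bundles, and their ranks form a partition of $4$ into $r$ parts. The partition $1+1+1+1$ always occurs and gives dimension $4$. Dimension $3$ needs the partition $2+1+1$, and dimension $2$ needs $2+2$ or $3+1$. Over a curve, (M2) leaves only $1+1+1+1$. For a gap we want a base on which $2+2$ occurs and $2+1+1$ does not.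

Let $V$ be smooth and compare the two partitions by Whitney's formula in degree $2$. If $F\oplus L_3\oplus L_4\cong\mathcal{O}^4$ with $l_i=c_1(L_i)$, then
\[
c_2(F)+c_1(F)(l_3+l_4)+l_3l_4=0 ,
\]
so $c_2(F)$ is a sum of products of divisor classes. If $F_1\oplus F_2\cong\mathcal{O}^4$, then
\[
c_2(F_1)+c_1(F_1)c_1(F_2)+c_2(F_2)=0 .
\]
Suppose that all products of divisor classes vanish in $CH^2(V)$. The first equation then forces $c_2(F)=0$, while the second allows $c_2(F_1)=-c_2(F_2)\neq0$. On a threefold, $c_2$ then decides whether a bundle of rank $2$ decomposes.

\begin{lemma}\label{lem:rank2}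
Let $V$ be a smooth affine threefold over $\mathbb{K}$ with $\operatorname{Pic}(V)\cdot\operatorname{Pic}(V)=0$ in $CH^2(V)$, and let $F$ be a bundle of rank $2$ on $V$.
\begin{itemize}
\item[(a)] If $c_2(F)\neq0$, then $F$ is indecomposable. If $c_2(F)=0$, then $F\cong\mathcal{O}_V\oplus\det F$.
\item[(b)] If $F\oplus L_3\oplus\dots\oplus L_n\cong\mathcal{O}_V^n$ with line bundles $L_i$, then $F\cong\mathcal{O}_V\oplus\det F$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $F=L'\oplus L''$ with nonzero summands, these are line bundles and $c_2(F)=c_1(L')c_1(L'')=0$. If $c_2(F)=0$, then $F$ and $\mathcal{O}_V\oplus\det F$ have the same $c_1$ and $c_2$, and Theorem~\ref{thm:AF} applies.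

(b) With $l_i=c_1(L_i)$, the degree $2$ part of $c(F)\prod_i(1+l_i)=1$ is $c_2(F)+c_1(F)\sum_il_i+\sum_{i<j}l_il_j=0$. Hence $c_2(F)=0$, and (a) applies.
\end{proof}

We therefore need a smooth affine threefold $V$ such that every torus in $\operatorname{Aut}(V\times\mathbb{K}^n)$ acts over $V$, products of divisor classes vanish, and $\mathcal{O}_V^4\cong F_1\oplus F_2$ with $c_2(F_i)\ne0$. This gives $2,4\in S$. To exclude $3$ we must also know that every torus of dimension $3$ lies in the torus of a splitting of type $2+1+1$ or $1+1+1+1$, which is the subject of Section~\ref{sec:lin}.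

\section{The threefold $V$}\label{sec:V}

We first explain the choice of \eqref{eq:V}. On $\mathbb{P}^1\times\mathbb{P}^1$ the bundle $\mathcal{O}(1,0)\oplus\mathcal{O}(0,1)$ has $c_2$ of degree $1$. On a quadric surface over a field $k$ whose two rulings are conjugate over a quadratic extension, this sum is defined over $k$, but the divisor classes defined over $k$ are only the multiples of the hyperplane class, whose square has degree $2$. If we remove a curve whose closed points all have even degree, one of them degree $2$, then the group of zero-cycles becomes $\mathbb{Z}/2$: products of divisors die and $c_2$ survives. To return to the algebraically closed field $\mathbb{K}$, we take $k=\mathbb{K}(s)$ and spread the surface out over a curve. The result has dimension $3$, where Theorem~\ref{thm:AF} applies.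

From now on $V$ and $C$ are as in \eqref{eq:V}, and $k=\mathbb{K}(s)$ is the function field of $B$. The elements $a$, $b$, $ab$ and $b/a$ are non-squares in $k$, since each has odd order at $s=0$ or at $s=1$.

\subsection{Fibers and rigidity}

The quadratic form $x^2-ay^2-z^2+bw^2$ has discriminant $ab\in R^*$. So $\mathcal{Q}\to B$ is smooth and its fibers are smooth quadric surfaces, which are irreducible; hence $\mathcal{Q}$ is smooth and irreducible of dimension $3$. The complement of $\{q=0\}$ in $\mathbb{P}^3\times B=\operatorname{Proj}R[x,y,z,w]$ is the spectrum of the degree zero part of $R[x,y,z,w][q^{-1}]$, and $V$ is closed in it. Thus $V$ is a smooth irreducible affine threefold.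

To see the fibers, we adjoin square roots of $a$ and $b$. Let $R''=R[\alpha,\beta]/(\alpha^2-a,\beta^2-b)$ and $B''=\operatorname{Spec}R''$, a finite \'etale cover of $B$. The ring $R''$ is free over $R$, so it embeds in $R''\otimes_Rk$, which is a field because $a,b,ab$ are non-squares; hence $R''$ is a domain. On $V''=V\times_BB''$ use the linear coordinates
\[
u_\pm=x\pm\alpha y,\qquad v_\pm=z\pm\beta w ,
\]
in which $V''=\{u_+u_-=v_+v_-\neq0\}$. With $f=v_-/u_-$ and $g=v_+/u_-$ we get $(u_-:u_+:v_-:v_+)=(1:fg:f:g)$. Therefore
\begin{equation}\label{eq:Vpp}
V''\cong B''\times(\mathbb{K}^*)^2,\qquad\mathcal{O}(V'')=R''[f^{\pm1},g^{\pm1}],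
\end{equation}
and every fiber $V_{s_0}$ over a closed point $s_0\in B$ is isomorphic to $(\mathbb{K}^*)^2$. Each fiber carries a two-dimensional torus action, and so does $V''$. The point of part (ii) below is that the deck transformations of $V''\to V$ prevent any of these actions from descending to $V$.

\begin{lemma}\label{lem:rigid}
\begin{itemize}
\item[(i)] Every morphism $\mathbb{A}^1\to V$ is constant.
\item[(ii)] Every regular action of a torus on $V$ is trivial.
\item[(iii)] Every torus in $\operatorname{Aut}(X_n)$ acts on $\mathcal{O}(X_n)=C[x_1,\dots,x_n]$ by $C$-automorphisms.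
\end{itemize}
\end{lemma}

\begin{proof}
(i) The pullback of $s$ is a unit of $\mathbb{K}[t]$, hence constant. So the image lies in a fiber $V_{s_0}\cong(\mathbb{K}^*)^2$, whose coordinates are units and pull back to constants as well.

(ii) A torus is generated by its one-parameter subgroups, so we may take an action of $\mathbb{K}^*$. Every morphism $\mathbb{K}^*\to B$ is constant: the pullback of $s$ is a unit $ct^m$ of $\mathbb{K}[t^{\pm1}]$, and $ct^m-1$ must be a unit too, but it has a root in $\mathbb{K}^*$ if $m\neq0$. So the action preserves the fibers of $V\to B$, and it lifts to $V''=V\times_BB''$ by acting trivially on $B''$. The lift commutes with the deck transformations $\delta\colon\alpha\mapsto-\alpha$ and $\varepsilon\colon\beta\mapsto-\beta$, which act only on the factor $B''$. The pullback of $f$ under the action map $\mathbb{K}^*\times V''\to V''$ is a unit of $R''[t^{\pm1},f^{\pm1},g^{\pm1}]$. Since $R''$ is a domain, it has the form $c\,t^mf^ig^j$ with $c\in(R'')^*$, and setting $t=1$ gives $c=1$, $i=1$, $j=0$. So $f$ is homogeneous of some weight $m$, and then so are $\delta^*f$ and $\varepsilon^*f$. Now $\delta$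 exchanges $u_+$ and $u_-$, and $\varepsilon$ exchanges $v_+$ and $v_-$, so
\[
\delta^*f=\frac{v_-}{u_+}=\frac{f}{fg}=\frac1g,\qquad\varepsilon^*f=\frac{v_+}{u_-}=g .
\]
Both $g$ and $1/g$ have weight $m$, so $m=0$ and $f,g$ are invariant. By \eqref{eq:Vpp} the action on $V''$ is trivial, hence so is the action on $V$.

(iii) Let $\pi\colon X_n\to V$ be the projection and $\phi\in\operatorname{Aut}(X_n)$. Any two points of $\{\xi\}\times\mathbb{K}^n$ lie on a line, so by (i) the map $\pi\circ\phi$ is constant on $\{\xi\}\times\mathbb{K}^n$. For a torus $T$ put $t*\xi=\pi(t\cdot(\xi,0))$. Then $\pi(t\cdot\eta)=t*\pi(\eta)$ for all $\eta\in X_n$, and consequently $t*(t'*\xi)=t*\pi(t'\cdot(\xi,0))=\pi(tt'\cdot(\xi,0))=(tt')*\xi$. So $*$ is a regular action on $V$. It is trivial by (ii), which means $\pi\circ t=\pi$ for all $t\in T$.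
\end{proof}

\subsection{Chow groups}

Let $\mathcal{Q}_k$ and $V_k$ be the generic fibers over $B$, and let
\[
\Delta=\mathcal{Q}_k\setminus V_k=\{x^2=ay^2,\ z^2=bw^2\}\subset\mathbb{P}^3_k .
\]
Let $L=\mathcal{O}(1)|_V$ and $h=c_1(L)$.

\begin{proposition}\label{prop:chow}
\begin{itemize}
\item[(a)] $\operatorname{Pic}(V)$ is generated by $L$, and $h^2=0$. Hence $\operatorname{Pic}(V)\cdot\operatorname{Pic}(V)=0$ in $CH^2(V)$.
\item[(b)] $CH^2(V)\cong CH_0(V_k)\cong\mathbb{Z}/2$, and the restriction $CH_0(\mathcal{Q}_k)\to CH_0(V_k)$ is the degree modulo $2$.
\item[(c)] $CH^3(V)=0$.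
\end{itemize}
\end{proposition}

\begin{proof}
\emph{The quadric $\mathcal{Q}_k$.} Write its equation as $(x-z)(x+z)=ay^2-bw^2$, and let $\Gamma=\mathcal{Q}_k\cap\{x=z\}$. Off $\Gamma$ we normalize $x-z=1$; then $x+z$ is determined by $y$ and $w$, so $\mathcal{Q}_k\setminus\Gamma\cong\mathbb{A}^2_k$. The curve $\Gamma$ is the conic $ay^2=bw^2$ in the plane $x=z$. Its equation is irreducible over $k$ because $b/a$ is a non-square, so $\Gamma$ is a prime divisor, of class $\mathcal{O}(1)$. It contains the rational point $o=(1:0:1:0)$. On $\Gamma\setminus\{o\}$ we have $w\ne0$, and normalizing $w=1$ gives $\Gamma\setminus\{o\}=\operatorname{Spec}k[x,y]/(y^2-b/a)$, the affine line over the field $k(\sqrt{b/a})$. By (C1) and $\operatorname{Pic}(\mathbb{A}^2_k)=0$, the group $\operatorname{Pic}(\mathcal{Q}_k)$ is generated by $\mathcal{O}(1)$. By (C1) and (C2), applied first to $\Gamma\subset\mathcal{Q}_k$ and then to $o\in\Gamma$, the group $CH_0(\mathcal{Q}_k)$ is generated by $[o]$; since $\deg[o]=1$, the degree is an isomorphism $CH_0(\mathcal{Q}_k)\cong\mathbb{Z}$.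

(a) By (C3), the kernel of the surjection $\operatorname{Pic}(V)\to\operatorname{Pic}(V_k)$ is generated by the prime divisors $V_{s_0}$, which are principal with equation $s-s_0$. So $\operatorname{Pic}(V)=\operatorname{Pic}(V_k)$, a quotient of $\operatorname{Pic}(\mathcal{Q}_k)$, and $L$ generates it. The section $(x,y)$ of $L\oplus L$ has no zero on $V$, since $q\neq0$ there. Hence $h^2=c_2(L\oplus L)=0$ by (C4).

(b) By (C3), the kernel of the surjection $CH^2(V)\to CH^2(V_k)=CH_0(V_k)$ is generated by the images of the groups $CH_1(V_{s_0})=\operatorname{Pic}((\mathbb{K}^*)^2)$, which vanish because a Laurent polynomial ring is factorial. By (C1), $CH_0(V_k)$ is the quotient of $CH_0(\mathcal{Q}_k)=\mathbb{Z}$ by the subgroup generated by the degrees of the closed points of $\Delta$. Suppose a point of $\Delta$ has residue field $\kappa$ of odd degree over $k$. Then $\kappa$ contains no quadratic extension of $k$, so $a$ and $b$ remain non-squares in $\kappa$. The equation $x^2=ay^2$ over $\kappa$ forces $y=0$ and then $x=0$, and $z^2=bw^2$ forces $w=0$ and then $z=0$, which is impossible in $\mathbb{P}^3$. So all degrees are even.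 The point $x=y=0$, $z^2=bw^2$ of $\Delta$ has degree $2$, so the subgroup is $2\mathbb{Z}$.

(c) A closed point of $V$ lies on a closed fiber $V_{s_0}\cong(\mathbb{K}^*)^2$, which is open in $\mathbb{A}^2$. By (C2) its class vanishes in $CH_0(V_{s_0})$, hence in $CH_0(V)=CH^3(V)$.
\end{proof}

\begin{remark}\label{rem:L}
The bundle $L$ is not trivial, but $L\oplus L\cong\mathcal{O}_V^2$. Indeed, over $\bar k$ the divisor of $q=u_+u_-$ on the quadric $u_+u_-=v_+v_-$ is the sum of the four lines $\{x=\pm\alpha y,\ z=\pm\beta w\}$, which the Galois group of $k(\alpha,\beta)/k$ permutes transitively. So $\Delta$ is a prime divisor of class $\mathcal{O}(2)$ on $\mathcal{Q}_k$, and since the ample class $\mathcal{O}(1)$ has infinite order, $\operatorname{Pic}(V)=\mathbb{Z}/2$. The section $(x,y)$ gives $L\oplus L\cong\mathcal{O}_V\oplus L^{\otimes2}$ on the affine variety $V$, and $q$ trivializes $L^{\otimes2}$.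
\end{remark}

\subsection{Two indecomposable bundles of rank two}

The rulings of the quadric become visible after adjoining a square root of $b/a$. Let $B'=\operatorname{Spec}R[\theta]/(\theta^2-b/a)$, $\mathcal{Q}'=\mathcal{Q}\times_BB'$, $V'=V\times_BB'$, and let $\rho\colon V'\to V$ be the finite \'etale double cover. The equation of $\mathcal{Q}'$ is
\[
(x-z)(x+z)=a(y-\theta w)(y+\theta w),
\]
so the two expressions in
\[
\varphi=[\,x-z:y-\theta w\,]=[\,a(y+\theta w):x+z\,]\colon\ \mathcal{Q}'\to\mathbb{P}^1
\]
agree where both are defined. The four linear forms have no common zero: $x\pm z=0$ gives $x=z=0$, and $y\pm\theta w=0$ gives $y=w=0$ because $\theta$ is a unit. So $\varphi$ is a morphism. Put $H=\varphi^*\mathcal{O}(1)$ and define bundles of rank $2$ on $V$ by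
\[
F_1=\rho_*(H|_{V'}),\qquad F_2=\rho_*(H^{-1}|_{V'}).
\]

\begin{proposition}\label{prop:F}
We have $F_1\oplus F_2\cong\mathcal{O}_V^4$ and $c_2(F_i)\neq0$ for $i=1,2$. The bundles $F_1$ and $F_2$ are indecomposable.
\end{proposition}

\begin{proof}
Pull back the sequence $0\to\mathcal{O}(-1)\to\mathcal{O}^2\to\mathcal{O}(1)\to0$ from $\mathbb{P}^1$ to $V'$. It splits because $V'$ is affine, so $H\oplus H^{-1}\cong\mathcal{O}_{V'}^2$ on $V'$. Since $\rho_*\mathcal{O}_{V'}=\mathcal{O}_V\oplus\theta\mathcal{O}_V$ is free of rank $2$, applying $\rho_*$ gives $F_1\oplus F_2\cong\mathcal{O}_V^4$.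

The restrictions $F_i|_{V_k}$ extend to bundles $\widetilde F_1,\widetilde F_2$ on $\mathcal{Q}_k$, the direct images of $H$ and $H^{-1}$ under $\mathcal{Q}'_k\to\mathcal{Q}_k$. By Proposition~\ref{prop:chow}(b) it suffices to show that $\deg c_2(\widetilde F_i)$ is odd, and by (C2) we may compute the degree over $\bar k$. Fix $\theta_0\in\bar k$ with $\theta_0^2=b/a$. Over $\bar k$ the cover $\mathcal{Q}'_k$ becomes two copies of $\mathcal{Q}_{\bar k}$, given by $\theta=\theta_0$ and $\theta=-\theta_0$. Hence $\widetilde F_1$ becomes $H_+\oplus H_-$ and $\widetilde F_2$ becomes $H_+^{-1}\oplus H_-^{-1}$, where $H_\pm$ is the pullback of $\mathcal{O}(1)$ under $[x-z:y\mp\theta_0w]$. The Segre embedding identifies $\mathbb{P}^1\times\mathbb{P}^1$ with $\mathcal{Q}_{\bar k}$ by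
\[
x-z=p_0r_0,\quad x+z=p_1r_1,\quad y-\theta_0w=p_1r_0,\quad a(y+\theta_0w)=p_0r_1 .
\]
Then $[x-z:y-\theta_0w]=[p_0:p_1]$ and $[x-z:y+\theta_0w]=[ar_0:r_1]$, so $H_+=\mathcal{O}(1,0)$ and $H_-=\mathcal{O}(0,1)$. The two rulings have intersection number $1$. Therefore $\deg c_2(\widetilde F_1)=1\cdot1=1$ and $\deg c_2(\widetilde F_2)=(-1)(-1)=1$. So $c_2(F_i)\neq0$, and $F_i$ is indecomposable by Lemma~\ref{lem:rank2}(a) and Proposition~\ref{prop:chow}(a).
\end{proof}

\begin{remark}
Each non-square has a role. If $b/a$ were the square of a unit of $R$, then $V'$ would be two copies of $V$ and $F_1$ would be a sum of two line bundles. If $a=\alpha^2$ with $\alpha\in k$, then $\Delta$ would contain the rational point $(\alpha:1:0:0)$, and the degree modulo $2$ would not be defined on $CH_0(V_k)$; if $b=\beta^2$, the point $(0:0:\beta:1)$ has the same effect.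
\end{remark}

\section{Linearization over a base}\label{sec:lin}

In this section $C$ is a finitely generated $\mathbb{K}$-domain, $V=\operatorname{Spec}C$, $A=C[x_1,\dots,x_n]$, and $T$ is a torus with character lattice $M$ that acts effectively on $A$ by $C$-automorphisms. Thus $A=\bigoplus_{\chi\in M}A_\chi$ with $C\subseteq A_0$, and each $A_\chi$ is a $C$-module. The goal is the following result.

\begin{proposition}\label{prop:lin}
Suppose that $C$ is regular, $n\ge2$ and $\dim T=n-1$. Then $A\cong\operatorname{Sym}_C(P)$ as $M$-graded $C$-algebras, where $P=\bigoplus_\chi P_\chi$ is a graded free $C$-module of rank $n$ and all nonzero $P_\chi$ have rank $1$, except possibly one of rank $2$.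
\end{proposition}

One cannot expect homogeneous coordinates over $C$, that is, free $P_\chi$. For the threefold \eqref{eq:V}, take $C[x_1,x_2]\cong\operatorname{Sym}_C(L\oplus L)$ as in Remark~\ref{rem:L}, with the summands in weights $1$ and $-1$. The ideal $J$ generated by the elements of nonzero weight is $\operatorname{Sym}^{>0}$, and the weight $1$ part of $J/J^2$ is $L$. If $A=C[y_1,y_2]$ with homogeneous $y_i$, then $A/J=C$ would give $J=(y_1,y_2)$, and the weight spaces of $J/J^2$ would be free.

Lemma~\ref{lem:BB} linearizes the action on each geometric fiber of $\operatorname{Spec}A\to V$ separately. Two difficulties remain: the weights of the coordinates might depend on the fiber, and the coordinates have to be recognized by properties that make sense in a family.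

\subsection{Fibers}

\begin{lemma}\label{lem:fibers}
Each $A_\chi$ is a projective $C$-module. Let $\mathfrak{p}$ be a prime of $C$ and $\Omega=\overline{\kappa(\mathfrak{p})}$. If $A_\chi\neq0$, then $A_\chi\otimes_C\Omega\neq0$. The torus $T_\Omega$ acts effectively on $\mathbb{A}^n_\Omega=\operatorname{Spec}(A\otimes_C\Omega)$, with weight spaces $A_\chi\otimes_C\Omega$. In particular $\dim T\le n$.
\end{lemma}

\begin{proof}
The module $A_\chi$ is a direct summand of the free $C$-module $A$. If it is nonzero, then $(A_\chi)_{\mathfrak{p}}$ is nonzero because $A_\chi$ is torsion-free, and free by (M1); so $A_\chi\otimes\Omega\neq0$. Thus the grading $A\otimes\Omega=\bigoplus_\chi A_\chi\otimes\Omega$ has the same weights as $A$, and they generate $M$. The bound is fact (i) of the introduction.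
\end{proof}

\begin{example}\label{ex:n2}
Let $n=2$ and $T=\mathbb{K}^*$. On a geometric fiber the ring is $\Omega[y_1,y_2]$ with coprime integer weights $\chi_1,\chi_2$, and the relation between the weights is $m_1\chi_1+m_2\chi_2=0$ with $m=(\chi_2,-\chi_1)$. How can one recover the $y_i$ from the graded ring?

If $\chi_1\chi_2>0$, the entries of $m$ have opposite signs. Then $T$ contracts the plane to the origin. With $I$ the ideal of the origin, which is spanned by the elements of nonzero weight, $I/I^2$ has basis $y_1,y_2$. For weights $(2,3)$ it has two weight spaces of dimension $1$; for weights $(1,1)$, where $m=(1,-1)$, it has one of dimension $2$.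

If the weights are $(1,-1)$, then $m=\pm(1,1)$. The invariants form the ring $\Omega[\tau]$ with $\tau=y_1y_2$, and the elements of weight $1$ form the module $\Omega[\tau]y_1$. So $y_1$ is determined up to a scalar as a generator of this module, and $y_2$ as a generator of the module $\Omega[\tau]y_2$ of elements of weight $-1$.

If the weights are $(0,1)$, then $m=(1,0)$ and the invariants form $\Omega[\tau]$ with $\tau=y_1$. Now $y_1$ is determined up to $y_1\mapsto cy_1+d$ as a generator of the invariant ring, and $y_2$ generates the module $\Omega[\tau]y_2$ of elements of weight $1$.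
\end{example}

The general proof follows the same dichotomy in the signs of $m$. The contracting case needs Lemma~\ref{lem:contract}. The other case needs a description of the invariant ring $A_0$, a family of affine lines over $V$, which is Lemma~\ref{lem:lines}.

\subsection{Contracting actions}

\begin{lemma}\label{lem:contract}
Suppose that a one-parameter subgroup $\lambda$ of $T$ has only non-negative weights on $A$ and has ring of invariants $C$. Let $I\subset A$ be the ideal spanned by the elements of positive $\lambda$-degree. Then $P=I/I^2=\bigoplus_\chi P_\chi$ is a free $C$-module of rank $n$, and $A\cong\operatorname{Sym}_C(P)$ as $M$-graded $C$-algebras.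
\end{lemma}

\begin{proof}
Let $A=\bigoplus_{j\ge0}A_{(j)}$ be the grading by $\lambda$-degree, so $A_{(0)}=C$ and $I=\bigoplus_{j>0}A_{(j)}$. Then $A/I=C$, and $P\cong C^n$ by (M3). The ideal $I$ is $M$-graded, so $P$ is $M$-graded, and each $P_\chi$ is projective as a summand of $C^n$. Choose $C$-linear sections $P_\chi\to I_\chi$ of the surjections $I_\chi\to P_\chi$. They define a graded homomorphism $\operatorname{Sym}_C(P)\to A$. It is surjective by induction on the $\lambda$-degree: an element of $A_{(d)}$ with $d>0$ differs from an element of the image of $P$ by an element of $(I^2)_{(d)}=\sum_{0<i<d}A_{(i)}A_{(d-i)}$, which lies in the image by the inductive hypothesis. Both rings are finitely generated domains of dimension $\dim C+n$. A nonzero kernel would lower the dimension, so the map is an isomorphism.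
\end{proof}

\subsection{Families of affine lines}

\begin{lemma}\label{lem:lines}
Let $C$ be a regular finitely generated $\mathbb{K}$-domain. Let $A_0\supseteq C$ be a finitely generated $C$-algebra that is projective as a $C$-module, and suppose that $A_0\otimes_C\overline{\kappa(\mathfrak{p})}$ is a polynomial ring in one variable over $\overline{\kappa(\mathfrak{p})}$ for every prime $\mathfrak{p}$ of height at most $1$. Then $A_0\cong\operatorname{Sym}_C(N)$ for an invertible $C$-module $N$.
\end{lemma}

The idea is to start from a coordinate $t$ on the generic fiber and correct it at the finitely many divisors where it becomes constant along the fibers. For example, let $C=\mathbb{K}[p]$, $A_0=C[u]$ and $t=p^2u+p+1$. Modulo $p$ the element $t$ is the constant $1$, so we pass to $(t-1)/p=pu+1$. This is again constant modulo $p$, and one more step gives $u$. The hypothesis at primes of height one cannot be dropped: the algebra $\mathbb{K}[p,t,u]/(t^2-t-pu)$ is free over $\mathbb{K}[p]$ with basis $u^j,tu^j$ and its fibers over $p\neq0$ are affine lines with coordinate $t$, but the fiber over $p=0$ consists of two lines.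

\begin{proof}
Over a field $\kappa$ of characteristic zero, a curve that becomes $\mathbb{A}^1$ over $\bar\kappa$ is $\mathbb{A}^1_\kappa$: its smooth completion has genus zero and a single geometric point at infinity, which is fixed by the Galois group and hence rational, so the completion is $\mathbb{P}^1_\kappa$. Thus for $\mathfrak{p}$ of height at most $1$ the ring $A_0\otimes\kappa(\mathfrak{p})$ is a polynomial ring in one variable over $\kappa(\mathfrak{p})$, and each of its elements either lies in $\kappa(\mathfrak{p})$ or is transcendental over $\kappa(\mathfrak{p})$. Let $\Phi=\operatorname{Frac}C$. Since $A_0$ is torsion-free, $A_0\subseteq A_0\otimes\Phi=\Phi[t]$.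

Fix a maximal ideal $\mathfrak{m}$ of $C$. In Steps 1--4 we write $C$ and $A$ for $C_{\mathfrak{m}}$ and $(A_0)_{\mathfrak{m}}$, and we show that $A=C[t]$ for a suitable $t$. If $C$ is a field, this is already done. In general $C$ is a regular local ring, hence factorial, and $A$ is a nonzero free $C$-module by (M1). The ring $A/\mathfrak{m}A$ is nonzero, so $1\notin\mathfrak{m}A$, and some coordinate of $1$ in a basis of $A$ is a unit. Exchanging that basis vector for $1$, we get $A=C\oplus A^+$ with $A^+$ free. After clearing a denominator, $t\in A$. For a prime element $p\in C$ put $\mathfrak{p}=(p)$ and $A(\mathfrak{p})=A\otimes\kappa(\mathfrak{p})=A_{\mathfrak{p}}/pA_{\mathfrak{p}}$. Here $C_{\mathfrak{p}}$ is a discrete valuation ring with uniformizer $p$, $\Phi=C_{\mathfrak{p}}[p^{-1}]$ and $A_{\mathfrak{p}}=A\otimes C_{\mathfrak{p}}$. The module $A/pA$ is free over the domain $C/p$, so it embeds in $A(\mathfrak{p})$. The \emph{residue at $p$} of an element is its image in $A(\mathfrak{p})$.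

\emph{Step 1: if the residue of $t'\in A$ at $p$ is algebraic, then $t'\in C+pA$.} The residue lies in $\kappa(\mathfrak{p})$, so $\bar y\,\bar t'=\bar x$ in $A/pA=C/p\oplus A^+/pA^+$ for some $\bar x,\bar y\in C/p$ with $\bar y\neq0$. Write $t'=z+t^+$ with $z\in C$, $t^+\in A^+$. Comparing second components gives $\bar y\,\bar t^+=0$ in the torsion-free module $A^+/pA^+$, so $t^+\in pA^+$.

\emph{Step 2: the procedure.} The finitely many generators of $A$ lie in $C_c[t]$ for some $0\neq c\in C$, so $A_c=C_c[t]$. If $p\nmid c$, then $\bar t$ generates the polynomial ring $A(\mathfrak{p})$ and is transcendental. Treat the finitely many primes $p\mid c$ one after another: as long as the residue of $t$ at $p$ is algebraic, replace $t$ by $(t-z)/p\in A$ with $z\in C$ as in Step 1. The new element still generates $A\otimes\Phi$ over $\Phi$. At a prime $p'$ not associated to $p$, the image of $p$ in $\kappa(\mathfrak{p}')$ is nonzero, so transcendence of the residue at $p'$ is unaffected.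

\emph{Step 3: the procedure at $p$ terminates.} Since $A(\mathfrak{p})\neq\kappa(\mathfrak{p})$ is a localization of $A/pA$, there is $a_0\in A$ with transcendental residue at $p$. Let $t$ be the element at the start of the procedure at $p$, and write $p^Na_0=\phi(t)$ with $N\ge0$ and $\phi$ a polynomial over $C_{\mathfrak{p}}$. After $j$ replacements, $t=p^jt_j+e_j$ with $t_j\in A$ and $e_j\in C$, so $p^Na_0\equiv\phi(e_j)$ modulo $p^jA_{\mathfrak{p}}$. Suppose $j\ge N+1$. Then $\phi(e_j)\in p^NA_{\mathfrak{p}}\cap C_{\mathfrak{p}}=p^NC_{\mathfrak{p}}$, the equality because $C_{\mathfrak{p}}$ is a direct summand of $A_{\mathfrak{p}}$. Writing $\phi(e_j)=p^Nz'$ and canceling $p^N$, we get $a_0-z'\in pA_{\mathfrak{p}}$, so the residue of $a_0$ lies in $\kappa(\mathfrak{p})$, a contradiction. Hence $j\le N$.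

\emph{Step 4: $A=C[t]$.} Now $t$ has transcendental residue at every prime element $p$. We claim that $A_{\mathfrak{p}}=C_{\mathfrak{p}}[t]$. Let $e\in A_{\mathfrak{p}}$ and let $N\ge0$ be minimal such that $p^Ne=\phi(t)$ with $\phi$ a polynomial over $C_{\mathfrak{p}}$. If $N\ge1$, then $\phi\not\equiv0$ modulo $p$ by minimality, while $\bar\phi(\bar t)=0$ in $A(\mathfrak{p})$; this contradicts transcendence. So $N=0$. A normal noetherian domain is the intersection of its localizations at primes of height one, and these are the primes $(p)$. As $A$ is free over $C$, we conclude inside $\Phi[t]$ that $A=\bigcap_{\mathfrak{p}}A_{\mathfrak{p}}=\bigcap_{\mathfrak{p}}C_{\mathfrak{p}}[t]=C[t]$.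

\emph{Step 5: globalization.} Return to the original $C$ and $A_0$. Since $A_0$ is finitely generated, an equality $(A_0)_{\mathfrak{m}}=C_{\mathfrak{m}}[t]$ holds over a neighborhood of $\mathfrak{m}$. So $\operatorname{Spec}C$ is covered by open sets $\operatorname{Spec}C_f$ with $(A_0)_f=C_f[t_f]$. Two generators of $\Phi[t]$ differ by an invertible affine substitution, so the degree of an element of $\Phi[t]$ does not depend on the generator. The submodule $G=\{e\in A_0:\deg e\le1\}$ satisfies $G_f=C_f\oplus C_ft_f$. Hence $G/C$ is invertible, in particular projective, and $G=C\oplus N$ with $N\cong G/C$. Where $N$ is free, its generator has the form $ct_f+d$ with $c$ a unit, so $\operatorname{Sym}_C(N)\to A_0$ is locally an isomorphism, hence an isomorphism.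
\end{proof}

\subsection{Proof of Proposition~\ref{prop:lin}}

By Lemmas~\ref{lem:fibers} and \ref{lem:BB}, for each prime $\mathfrak{p}$ of $C$ and $\Omega=\overline{\kappa(\mathfrak{p})}$ we have $A\otimes\Omega=\Omega[y_1,\dots,y_n]$ with $y_i$ homogeneous of weights $\chi_1,\dots,\chi_n$ that generate $M\cong\mathbb{Z}^{n-1}$.

\medskip
\noindent\emph{Step 1: the multiset $\{\chi_1,\dots,\chi_n\}$ does not depend on $\mathfrak{p}$.} In a fiber, the $\chi_i$ are the weights on the cotangent space at any fixed point of the torus. These weights are locally constant along the locus of fixed points, so we show that this locus is connected.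

Let $J\subseteq A$ be the ideal generated by all $A_\chi$ with $\chi\neq0$, and let $Y=\operatorname{Spec}A/J$. The ring $A/J$ is concentrated in weight $0$. The image of $J$ in $A\otimes\Omega$ generates the ideal generated by the elements of nonzero weight. Every monomial of nonzero weight is divisible by some $y_i$ with $\chi_i\neq0$, so
\[
(A/J)\otimes\Omega=\Omega[y_1,\dots,y_n]/(y_i:\chi_i\neq0)=\Omega[y_i:\chi_i=0].
\]
Hence all fibers of $Y\to V$ are nonempty and irreducible.

Next, $Y\to V$ is smooth. A morphism of finite presentation is smooth if and only if it has the infinitesimal lifting property, so let $E$ be a $C$-algebra, $\mathfrak{n}\subseteq E$ an ideal with $\mathfrak{n}^2=0$, and $\psi\colon A\to E/\mathfrak{n}$ a $C$-homomorphism that vanishes on all $A_\chi$ with $\chi\neq0$. Since $A$ is a polynomial ring, $\psi$ lifts to a $C$-homomorphism $\tilde\psi\colon A\to E$, and $\tilde\psi(A_\chi)\subseteq\mathfrak{n}$ for $\chi\neq0$. Let $\psi_0\colon A\to E$ be the $C$-linear map equal to $\tilde\psi$ on $A_0$ and to $0$ on $A_\chi$ for $\chi\neq0$. We check $\psi_0(ee')=\psi_0(e)\psi_0(e')$ for $e\in A_\chi$, $e'\in A_{\chi'}$.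 If $\chi=\chi'=0$, this holds for $\tilde\psi$. If $\chi+\chi'\neq0$, both sides are $0$. If $\chi'=-\chi\neq0$, the right side is $0$ and the left side is $\tilde\psi(e)\tilde\psi(e')\in\mathfrak{n}^2=0$. So $\psi_0$ is a $C$-homomorphism that lifts $\psi$ and factors through $A/J$.

A smooth morphism is open. If $Y=U_1\sqcup U_2$ with $U_1,U_2$ open and nonempty, their images are nonempty open subsets of the irreducible scheme $V$, so they meet, and the fiber over a common point is disconnected, a contradiction. So $Y$ is connected.

Let $\Omega^1_{A/C}$ be the module of K\"ahler differentials; it is free of rank $n$ over $A$ and $M$-graded so that $d$ preserves weights. Then $W=\Omega^1_{A/C}\otimes_AA/J$ is a graded free $A/J$-module of rank $n$. Since $A/J$ has only weight $0$, the weight spaces $W_\chi$ are $A/J$-submodules, hence finitely generated projective, hence of constant rank on the connected scheme $Y$. For each $\mathfrak{p}$, the module $W_\chi\otimes_C\Omega$ is free over the nonzero ring $(A/J)\otimes\Omega$ with basis $\{dy_i:\chi_i=\chi\}$. So $\#\{i:\chi_i=\chi\}=\operatorname{rank}W_\chi$ for every $\mathfrak{p}$.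 We fix an enumeration $\chi_1,\dots,\chi_n$ and order the $y_i$ accordingly in every fiber.

\medskip
\noindent\emph{Step 2: the relation vector.} The surjection $\mathbb{Z}^n\to M$, $e_i\mapsto\chi_i$, has kernel of rank one; this is where $\dim T=n-1$ enters a second time. As $M$ is torsion-free, the kernel is $\mathbb{Z}m$ with $m$ primitive. Two monomials in the $y_i$ have the same weight exactly when their exponents differ by a multiple of $m$. If $\chi_i=\chi_j$ with $i\neq j$, then $m=\pm(e_i-e_j)$, so there is at most one such pair $\{i,j\}$.

\medskip
\noindent\emph{Step 3: $m$ has entries of both signs.} Put $m^+=\sum_{m_i>0}m_i$ and $m^-=\sum_{m_i<0}|m_i|$, and let $l_i=m^-$ if $m_i>0$, $l_i=m^+$ if $m_i<0$, and $l_i=1$ if $m_i=0$. All $l_i$ are positive, and $\sum_im_il_i=m^+m^--m^-m^+=0$. So there is $\lambda\in\operatorname{Hom}(M,\mathbb{Z})$ with $\langle\chi_i,\lambda\rangle=l_i>0$ for all $i$. In a geometric fiber every nonconstant monomial has positive $\lambda$-degree. By Lemma~\ref{lem:fibers}, $A_\chi=0$ whenever $\chi\neq0$ and $\langle\chi,\lambda\rangle\le0$, so $\lambda$ has non-negative weights and ring of invariants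 $A_0$. For a maximal ideal $\mathfrak{m}$ of $C$, the module $(A_0)_{\mathfrak{m}}$ is free by (M1), and $A_0/\mathfrak{m}A_0=\mathbb{K}\cdot1$. So it has rank one and is generated by $1$ by Nakayama's lemma. Hence $A_0=C$, and Lemma~\ref{lem:contract} gives $A\cong\operatorname{Sym}_C(P)$ with $P=I/I^2$ free of rank $n$. The ideal $I\otimes\Omega$ of elements of positive degree in $A\otimes\Omega$ is $I_\Omega=(y_1,\dots,y_n)$, and $P\otimes\Omega\cong I_\Omega/I_\Omega^2$ by right exactness of the tensor product. So $\operatorname{rank}P_\chi=\#\{i:\chi_i=\chi\}$, and Step 2 gives the statement about ranks.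

\medskip
\noindent\emph{Step 4: $m\in\mathbb{Z}^n_{\ge0}$ after a change of sign; construction of $P$.} By Step 2 the $\chi_i$ are distinct. In each geometric fiber put $\tau=y_1^{m_1}\cdots y_n^{m_n}$. The monomials of weight $0$ have exponents $jm\ge0$, that is $j\ge0$, so $(A\otimes\Omega)_0=\Omega[\tau]$. The monomials of weight $\chi_i$ have exponents $e_i+jm\ge0$ with $j\in\mathbb{Z}$, and $j<0$ forces $m\le e_i$, that is $m=e_i$. Therefore
\begin{equation}\label{eq:weighti}
(A\otimes\Omega)_{\chi_i}=\Omega[\tau]\,y_i\qquad\text{whenever }m\neq e_i .
\end{equation}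
The ring of invariants of a torus acting on a finitely generated algebra is finitely generated, so $A_0$ is a finitely generated $\mathbb{K}$-algebra. It is projective over $C$ by Lemma~\ref{lem:fibers}, and Lemma~\ref{lem:lines} gives $A_0=\operatorname{Sym}_C(N)$ with $N\subseteq A_0$ invertible. Each $A_\chi$ is a finitely generated $A_0$-module: if $\zeta$ is a variable of weight $-\chi$, then $A[\zeta]^T=\bigoplus_{j\ge0}A_{j\chi}\zeta^j$ is finitely generated, and the generators of $\zeta$-degree $1$ in a homogeneous generating set generate $A_\chi\zeta$ over $A_0$.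

Let $m\neq e_i$. We claim that $Q=A_{\chi_i}$ is an invertible $A_0$-module. Let $\mathfrak{q}$ be a maximal ideal of $A_0$; then $\mathfrak{m}=\mathfrak{q}\cap C$ is a maximal ideal with residue field $\mathbb{K}$. By \eqref{eq:weighti}, $Q/\mathfrak{m}Q$ is free of rank one over $A_0/\mathfrak{m}A_0$. A lift of the generator defines a map $(A_0)_{\mathfrak{q}}\to Q_{\mathfrak{q}}$ that is an isomorphism modulo $\mathfrak{m}$. It is surjective by Nakayama's lemma, since $\mathfrak{m}\subseteq\mathfrak{q}$. Let $Z$ be its kernel. The module $Q_{\mathfrak{q}}$ is flat over $C$, being a localization of the projective $C$-module $Q$. So the sequence $0\to Z\to(A_0)_{\mathfrak{q}}\to Q_{\mathfrak{q}}\to0$ stays exact modulo $\mathfrak{m}$, and $Z=\mathfrak{m}Z$. As $Z$ is finitely generated over the noetherian local ring $(A_0)_{\mathfrak{q}}$, Nakayama's lemma gives $Z=0$. This proves the claim.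

Now $\operatorname{Spec}A_0$ is the total space of a line bundle over the smooth variety $V$, so by (C5) we have $A_{\chi_i}\cong A_0\otimes_CN_i$ for an invertible $C$-module $N_i$, which we view as the submodule $1\otimes N_i$ of $A_{\chi_i}$. If $m=e_i$, then $\chi_i=0$ and $\tau=y_i$, and we put $N_i=N\subseteq A_0$. Let $P=\bigoplus_{i=1}^nN_i$ with $N_i$ in weight $\chi_i$. The inclusions $N_i\subseteq A$ define a graded homomorphism $\operatorname{Sym}_C(P)\to A$.

\medskip
\noindent\emph{Step 5: $\operatorname{Sym}_C(P)\to A$ is an isomorphism in the case of Step 4.} Consider the fiber over a closed point of $V$. If $m\neq e_i$, a local generator of $N_i$ maps to a generator of the $\mathbb{K}[\tau]$-module $\mathbb{K}[\tau]y_i$, that is, to $c_iy_i$ with $c_i\in\mathbb{K}^*$. If $m=e_i$, it maps to a generator of the algebra $\mathbb{K}[y_i]$, that is, to $c_iy_i+d_i$ with $c_i\in\mathbb{K}^*$, $d_i\in\mathbb{K}$. So $\sigma\colon\operatorname{Spec}A\to\operatorname{Spec}\operatorname{Sym}_C(P)$ is an isomorphism on the fibers over closed points of $V$. Thus $\sigma$ is a morphism of smooth irreducible varieties that is bijective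 on closed points. In characteristic zero the degree of the function field extension equals the number of points in a general fiber, so $\sigma$ is birational. By Zariski's main theorem, a quasi-finite birational morphism of varieties with normal target is an open immersion, and $\sigma$ is surjective, so it is an isomorphism. Finally $P\cong C^n$ by (M3) applied to $\operatorname{Sym}^{>0}$, and the nonzero $P_\chi$ are the $N_i$, of rank one.

Since $m\neq0$ either has entries of both signs or lies in $\pm\mathbb{Z}^n_{\ge0}$, Steps 3--5 prove the proposition. \qed

\section{Proof of the main theorems}\label{sec:proofs}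

Let $n\ge4$, let $V$ and $C$ be as in \eqref{eq:V}, and let $A=\mathcal{O}(X_n)=C[x_1,\dots,x_n]$. By Lemma~\ref{lem:rigid}(iii) every torus in $\operatorname{Aut}(X_n)$ acts by $C$-automorphisms, so Lemma~\ref{lem:split}(b) and the results of Section~\ref{sec:lin} apply to all tori. By Proposition~\ref{prop:chow}(a), Lemma~\ref{lem:rank2} applies to $V$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) and Theorem~\ref{thm:gap}]
Every torus has dimension at most $n$ by Lemma~\ref{lem:fibers}, and the trivial torus is properly contained in the standard torus of the factor $\mathbb{K}^n$. So $S\subseteq\{1,\dots,n\}$.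

Let $0\le j\le n/4$. By Proposition~\ref{prop:F},
\[
C^n\cong(F_1\oplus F_2)^{\oplus j}\oplus C^{\,n-4j},
\]
and the $2j+(n-4j)=n-2j$ displayed summands $F_1$, $F_2$, $C$ are indecomposable. By Lemma~\ref{lem:split}(b) the torus $D_j$ of this splitting is maximal, so $n-2j\in S$. The case $j=0$ gives $n\in S$.

Let $T$ be a torus of dimension $n-1$. By Proposition~\ref{prop:lin}, $A\cong\operatorname{Sym}_C(P)$ as graded algebras, where $P=\bigoplus_\chi P_\chi\cong C^n$ and all nonzero $P_\chi$ have rank one, except possibly one summand $P_{\chi_0}$ of rank $2$. In the exceptional case $P_{\chi_0}$ is a sum of two line bundles by Lemma~\ref{lem:rank2}(b). In all cases $P=N_1\oplus\dots\oplus N_n$ with $N_i$ invertible and $T$ acting on each $N_i$ by a character. By Lemma~\ref{lem:split}(a), $T$ lies in the $n$-dimensional torus of this splitting, and properly so by Lemma~\ref{lem:incl}. Hence $n-1\notin S$.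

The last sentence of (a) follows with $X=X_c$ and $j=1$. For $n=4$ and $j=0,1$ we obtain $4,2\in S$ and $3\notin S$, and $X_4$ is smooth, affine and irreducible of dimension $3+4=7$ by Section~\ref{sec:V}. This is Theorem~\ref{thm:gap}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
The diagonal one-parameter subgroup of $D_j$ acts on $\operatorname{Sym}^d$ with weight $d\ge0$ and has ring of invariants $\operatorname{Sym}^0=C$. So the maximal tori $D_j$ are contracting, and all $n-2j$ with $0\le j\le n/4$ occur.

Conversely, let $T$ be a contracting maximal torus. By Lemma~\ref{lem:contract}, $A\cong\operatorname{Sym}_C(P)$ as graded algebras with $P=\bigoplus_\chi P_\chi\cong C^n$. Decompose each $P_\chi$ into indecomposable summands, so that $P=G_1\oplus\dots\oplus G_r$ and $T$ acts on each $G_i$ by a character. By Lemma~\ref{lem:split}(a), $T$ lies in the $r$-dimensional torus of this splitting. By maximality it equals this torus, and $\dim T=r$.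

A bundle of rank at least $4$ on $V$ has a trivial summand of rank one by (M2). So does a bundle of rank $3$, by Theorem~\ref{thm:MKM} and $CH^3(V)=0$. Hence each $G_i$ has rank $1$ or $2$. Let $e$ be the number of summands of rank $2$, so that $n=r+e$ and $2e\le n$. An indecomposable bundle of rank $2$ has $c_2\neq0$ by Lemma~\ref{lem:rank2}(a), so its $c_2$ is the generator of $CH^2(V)=\mathbb{Z}/2$. Since products of divisor classes vanish, Whitney's formula gives
\[
0=c_2(P)=\sum_ic_2(G_i)+\sum_{i<i'}c_1(G_i)c_1(G_{i'})=e\bmod2 .
\]
So $e=2j$ for an integer $j\ge0$, and $r=n-2j$ with $4j=2e\le n$.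
\end{proof}

\begin{thebibliography}{9}

\bibitem{AF}
Asok and Fasel, \emph{A cohomological classification of vector bundles on smooth affine threefolds}, Duke Math. J. \textbf{163} (2014).

\bibitem{GP}
Sergey Gaifullin and Mikhail Petrov, \emph{Non-cancellative varieties, maximal tori, and the Makar-Limanov invariant}, arXiv:2607.13593 (2026).

\bibitem{MKM}
Mohan Kumar and Murthy, Ann. of Math. \textbf{116} (1982).

\bibitem{Mu}
Murthy, Ann. of Math. \textbf{140} (1994).

\end{thebibliography}
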